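\title{A nonzero complex with empty support, and what support does detect}

\begin{abstract}
A prime of the Balmer spectrum lies in the support of an object of a rigidly compactly generated tensor triangulated category if the stalk of the object at that prime has nonzero torsion along every Thomason subset containing the prime. We show that this support need not detect vanishing: over a polynomial ring in countably many variables there is a nonzero complex $M$ with empty support. It is a colimit along the \v{C}ech classes $1/x_ny_n$, its cohomology is bounded above, and $M\otimes M=0$. In every such category, empty support forces all maps from compact objects to be tensor nilpotent, so that ring objects are detected. Support also detects vanishing in $D(R)$ when the primes below each maximal ideal of $R$ form a chain.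
\end{abstract}

\section{Introduction}\label{sec:intro}

A support theory attaches to each object a set of primes, and the first thing to ask of it is that nonzero objects have nonempty support. We study this property for a support defined on all objects of a tensor triangulated category, with no noetherian hypothesis.

\subsection*{The setting}
Let $\mathcal T$ be a triangulated category with all coproducts and with a closed symmetric monoidal structure $\otimes$, exact and coproduct-preserving in each variable, with unit $\mathbf 1$ and internal hom $\operatorname{hom}$. An object $x$ is \emph{compact} if $\operatorname{Hom}(x,-)$ preserves coproducts. It is \emph{rigid} (strongly dualizable) if, with $x^\vee=\operatorname{hom}(x,\mathbf 1)$, the natural map $x^\vee\otimes N\to\operatorname{hom}(x,N)$ is an isomorphism for all $N$. We assume throughout that $\mathcal T$ is \emph{rigidly compactly generated}: it is generated by a set of compact objects, and the compact objects are exactly the rigid ones. In particular $\mathbf 1$ is compact. The basic example is the derived category $D(R)$ of a commutative ring $R$, where $\otimes$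 is the derived tensor product and the compact objects are the perfect complexes.

A full triangulated subcategory is \emph{thick} if it is closed under direct summands, and \emph{localizing} if it is also closed under coproducts. Let $\mathcal T^c$ be the subcategory of compact objects. An \emph{ideal} is a thick subcategory $\mathcal J\subseteq\mathcal T^c$ with $\mathcal J\otimes\mathcal T^c\subseteq\mathcal J$; it is \emph{prime} if it is proper and $y\otimes z\in\mathcal J$ implies $y\in\mathcal J$ or $z\in\mathcal J$. The \emph{Balmer spectrum} $\operatorname{Spc}\mathcal T^c$ is the set of prime ideals, with the sets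
\[
\operatorname{Supp}x=\{\mathcal P : x\notin\mathcal P\}\qquad(x\in\mathcal T^c)
\]
as a basis of closed subsets. A subset $W$ of $\operatorname{Spc}\mathcal T^c$ is \emph{Thomason} if it is a union of closed subsets with quasi-compact complement.

For a Thomason subset $W$, let $\mathcal T_W$ be the localizing subcategory generated by the compact objects $y$ with $\operatorname{Supp}y\subseteq W$. There is an exact triangle
\[
\Gamma_W\mathbf 1\longrightarrow\mathbf 1\longrightarrow L_W\mathbf 1\longrightarrow
\]
with $\Gamma_W\mathbf 1\in\mathcal T_W$ and $\operatorname{Hom}(t,L_W\mathbf 1)=0$ for all $t\in\mathcal T_W$. Put $\Gamma_WN=\Gamma_W\mathbf 1\otimes N$ and $L_WN=L_W\mathbf 1\otimes N$. One thinks of $\Gamma_WN$ as the torsion of $N$ along $W$ and of $L_WN$ as the restriction of $N$ to the complement of $W$. An object $N$ with $\Gamma_WN=0$ is called \emph{$W$-local}.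

For a prime $\mathcal P$, the set $Z(\mathcal P)=\{\mathcal Q:\mathcal P\not\subseteq\mathcal Q\}$ is Thomason. Its complement $\{\mathcal Q:\mathcal Q\supseteq\mathcal P\}$ is the intersection of the basic open neighborhoods $\{\mathcal Q:y\in\mathcal Q\}$, $y\in\mathcal P$, of $\mathcal P$. So $N_{\mathcal P}=L_{Z(\mathcal P)}N=\mathbf 1_{\mathcal P}\otimes N$ plays the role of the stalk of $N$ at $\mathcal P$.

\begin{definition}\label{def:supp}
The \emph{support} $\operatorname{supp}N$ of $N\in\mathcal T$ is the set of primes $\mathcal P$ such that $\Gamma_VN_{\mathcal P}\neq0$ for every Thomason subset $V$ containing $\mathcal P$. The category $\mathcal T$ is \emph{supportive} if $\operatorname{supp}N=\emptyset$ holds only for $N=0$.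
\end{definition}

The case $\mathcal T=D(R)$ explains the definition. There $\operatorname{Spc}\mathcal T^c$ is $\operatorname{Spec}R$, the stalk is the usual localization $N_{\mathfrak p}$, and the Thomason subsets are the unions of closed sets $V(I)$ with $I$ finitely generated (Section~\ref{sec:DR}). If the prime $\mathfrak p$ is finitely generated, then $V(\mathfrak p)$ is the smallest Thomason subset containing $\mathfrak p$, and $\mathfrak p\in\operatorname{supp}N$ if and only if $\Gamma_{V(\mathfrak p)}N_{\mathfrak p}\neq0$. Localization discards the primes not contained in $\mathfrak p$, torsion discards those not containing $\mathfrak p$, and what remains is concentrated at $\mathfrak p$. If $\mathfrak p$ is not finitely generated, $V(\mathfrak p)$ need not be Thomason, and the definition replaces the missing test by all tests along larger sets. The following question is posed in \cite{Sanders}.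

\medskip
\noindent\textbf{Question.} \emph{Is every rigidly compactly generated tensor triangulated category supportive?}
\medskip

The simplest cases suggest that it is. On compact objects $\operatorname{supp}$ agrees with $\operatorname{Supp}$ and detects vanishing (Example~\ref{ex:compact}). For $M\in D(R)$ it is known that $\operatorname{supp}M=\emptyset$ implies $M=0$ if $H^i(M)=0$ for $i\ll0$, or if the primes of $R$ satisfy the descending chain condition (Proposition~\ref{prop:known}).

\subsection*{Results}
The answer is no, already for derived categories of rings.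

\begin{theorem}\label{thm:A}
Let $R$ be a commutative ring with elements $x_1,y_1,x_2,y_2,\dots$ such that for all $n\ge1$ and $t\ge0$
\begin{equation}\label{eq:MC}
(x_1y_1\cdots x_ny_n)^t\notin\bigl(x_1^{t+1},y_1^{t+1},\dots,x_n^{t+1},y_n^{t+1}\bigr)R. \tag{MC}
\end{equation}
Then there is $M\in D(R)$ with the following properties.
\begin{enumerate}
\item[(1)] $M\neq0$, and $H^i(M)=0$ for $i>0$.
\item[(2)] $\operatorname{supp}M=\emptyset$, so $D(R)$ is not supportive.
\item[(3)] $M\otimes M=0$.
\item[(4)] Let $\mathbf V=\bigcup_nV(x_n,y_n)$ and let $\mathcal T'=L_{\mathbf V}D(R)$ be the category of $\mathbf V$-local objects. Then $\mathcal T'$ is rigidly compactly generated, $0\neq M\in\mathcal T'$, and $M_{\mathcal Q}=0$ for every $\mathcal Q\in\operatorname{Spc}\mathcal T'^c$.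
\end{enumerate}
\end{theorem}

The monomial condition \eqref{eq:MC} holds for the variables of $R=k[x_1,y_1,x_2,y_2,\dots]$ over any nonzero commutative ring $k$. Indeed, the ideal on the right is the $k$-span of the monomials divisible by one of its generators, and $(x_1y_1\cdots x_ny_n)^t$ is divisible by none of them. So the derived category of a polynomial ring in countably many variables over $k\neq0$ is not supportive. Proposition~\ref{prop:regular} extends this to all rings with an infinite regular sequence.

By (1), the hypothesis ``$H^i(M)=0$ for $i\ll0$'' in the known case cannot be replaced by ``$H^i(M)=0$ for $i\gg0$''. Part (4) shows that more can fail: in $D(R)$ an object whose stalks all vanish is zero, but in a general $\mathcal T$ it need not be.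

What survives in every $\mathcal T$ is a nilpotence theorem.

\begin{theorem}\label{thm:B}
Let $\mathcal T$ be rigidly compactly generated and let $c\colon x\to N$ be a map with $x$ compact. The following are equivalent:
\begin{enumerate}
\item[(i)] $c^{\otimes n}=0$ for some $n\ge1$;
\item[(ii)] for every prime $\mathcal P$ there are a Thomason subset $V\ni\mathcal P$ and $m\ge1$ with $\Gamma_V\mathbf 1\otimes\mathbf 1_{\mathcal P}\otimes c^{\otimes m}=0$.
\end{enumerate}
Consequently:
\begin{enumerate}
\item[(a)] if $\operatorname{supp}N=\emptyset$, then every map from a compact object to $N$ is $\otimes$-nilpotent;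
\item[(b)] if $\eta\colon\mathbf 1\to A$ and $\mu\colon A\otimes A\to A$ satisfy $\mu\circ(A\otimes\eta)=\operatorname{id}_A$, then $\operatorname{supp}A=\emptyset$ if and only if $A=0$.
\end{enumerate}
\end{theorem}

Thus support detects the vanishing of ring objects, in the weak sense of (b). The nilpotence in (a) cannot be improved to vanishing: the complex $M$ that we construct has $H^0(M)\neq0$, so there is a nonzero map $c\colon R\to M$, and $c\otimes c=0$ because $M\otimes M=0$.

Finally, support detects vanishing over linearly ordered spectra, with no chain condition.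

\begin{theorem}\label{thm:C}
Let $\mathcal T$ be rigidly compactly generated, let $\operatorname{supp}M=\emptyset$, and let $\mathcal P$ be a prime such that $\{\mathcal Q:\mathcal Q\supseteq\mathcal P\}$ is totally ordered by inclusion. Then $M_{\mathcal P}=0$. Consequently $D(R)$ is supportive whenever, for every maximal ideal $\mathfrak m$ of $R$, the primes contained in $\mathfrak m$ form a chain. This covers every valuation domain and every Pr\"ufer domain.
\end{theorem}

Section~\ref{sec:prelim} collects the calculus of the functors $\Gamma_W$ and $L_W$, and Section~\ref{sec:DR} makes them explicit in $D(R)$. Section~\ref{sec:pair} shows the idea of the counterexample on one pair of elements $x,y$, and Section~\ref{sec:telescope} proves Theorem~\ref{thm:A}. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:nilp} and~\ref{sec:chain}, which depend on Sections~\ref{sec:pair} and~\ref{sec:telescope} only for illustration.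

\section{Torsion and localization along Thomason subsets}\label{sec:prelim}

For a rigid object $y$ we use the adjunction $\operatorname{Hom}(t\otimes y^\vee,N)\cong\operatorname{Hom}(t,y\otimes N)$ and the isomorphism $y^{\vee\vee}\cong y$. We write $\langle z\rangle$ for the ideal generated by $z$. The following facts are standard; see \cite[Prop.~2.14, Lemma~4.2, Thm.~4.10]{Balmer05} and \cite[Prop.~2.4]{Balmer07}.
\begin{enumerate}
\item[(S1)] $\operatorname{Spc}\mathcal T^c$ is a spectral space, and its closed subsets with quasi-compact complement are exactly the sets $\operatorname{Supp}y$ with $y$ compact.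
\item[(S2)] $\operatorname{Supp}(y\otimes z)=\operatorname{Supp}y\cap\operatorname{Supp}z$ and $\operatorname{Supp}(y\oplus z)=\operatorname{Supp}y\cup\operatorname{Supp}z$.
\item[(S3)] By rigidity every ideal is radical, hence the intersection of the primes containing it. So $\operatorname{Supp}y\subseteq\operatorname{Supp}z$ implies $y\in\langle z\rangle$, and $\operatorname{Supp}y=\emptyset$ implies $y=0$.
\item[(S4)] $\operatorname{Supp}y^\vee=\operatorname{Supp}y$, because $y$ is a retract of $y\otimes y^\vee\otimes y$ and symmetrically.
\end{enumerate}
We also use two facts on compact generation. Let $S$ be a set of compact objects in a triangulated category with coproducts. Then $S$ generates the category as a localizing subcategory if and only if no nonzero $N$ satisfies $\operatorname{Hom}(s[k],N)=0$ for all $s\in S$ and $k\in\mathbb Z$; and in that case the compact objects form the thick subcategory generated by $S$ \cite{Neeman92}.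

By (S1), a subset is Thomason if and only if it is a union of sets $\operatorname{Supp}y$. By (S2), Thomason subsets are closed under arbitrary unions and finite intersections. From the definitions,
\begin{equation}\label{eq:Z}
Z(\mathcal P)=\bigcup_{y\in\mathcal P}\operatorname{Supp}y,\qquad \mathcal P\notin Z(\mathcal P).
\end{equation}

\begin{lemma}\label{lem:compact}
Let $y$ be compact and let $(W_i)$ be a directed family of Thomason subsets with $\operatorname{Supp}y\subseteq\bigcup_iW_i$. Then $\operatorname{Supp}y\subseteq W_i$ for some $i$.
\end{lemma}

\begin{proof}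
The constructible topology of a spectral space is generated by the quasi-compact open sets and their complements, and it is compact. By (S1) each $\operatorname{Supp}z$ is closed and open in it. So $\operatorname{Supp}y$ is compact, the $W_i$ are open, finitely many of them cover $\operatorname{Supp}y$, and one $W_i$ contains those finitely many.
\end{proof}

Write $\gamma_W\colon\Gamma_WN\to N$ and $\lambda_W\colon N\to L_WN$ for the canonical maps.

\begin{lemma}\label{lem:local}
Let $W$ be a Thomason subset.
\begin{enumerate}
\item[(a)] If $t\in\mathcal T_W$ and $N\in\mathcal T$, then $t\otimes N\in\mathcal T_W$. In particular $\Gamma_WN\in\mathcal T_W$.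
\item[(b)] If $y$ is compact and $\operatorname{Supp}y\subseteq W$, then $y\otimes L_W\mathbf 1=0$.
\item[(c)] For $N\in\mathcal T$ the following are equivalent: \textup{(i)} $N$ is $W$-local; \textup{(ii)} $y\otimes N=0$ for all compact $y$ with $\operatorname{Supp}y\subseteq W$; \textup{(iii)} $\operatorname{Hom}(t,N)=0$ for all $t\in\mathcal T_W$. The object $L_WN$ is always $W$-local.
\item[(d)] Let $t\to N\to l\to$ be a triangle with $t\in\mathcal T_W$ and $l$ $W$-local. Every map from $N$ to a $W$-local object factors uniquely through $N\to l$. Hence $l\cong L_WN$ by a unique isomorphism under $N$, and $t\cong\Gamma_WN$.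
\item[(e)] A map $f\colon x\to N$ satisfies $\lambda_Wf=0$ if and only if it factors through an object of $\mathcal T_W$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $y$ be compact with $\operatorname{Supp}y\subseteq W$. The class of $N$ with $y\otimes N\in\mathcal T_W$ is localizing and contains $\mathcal T^c$ by (S2), so it is $\mathcal T$. For fixed $N$, the class of $t$ with $t\otimes N\in\mathcal T_W$ is localizing and contains all such $y$, so it contains $\mathcal T_W$.

(b) Put $t=y\otimes L_W\mathbf 1$. By (a), $t$ and $t\otimes y^\vee$ lie in $\mathcal T_W$. Hence $\operatorname{Hom}(t,t)=\operatorname{Hom}(t\otimes y^\vee,L_W\mathbf 1)=0$.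

(c) If $\Gamma_WN=0$, then $N\cong L_W\mathbf 1\otimes N$, and (ii) follows from (b). If (ii) holds, then $\operatorname{Hom}(y[k],N)=\operatorname{Hom}(\mathbf 1[k],y^\vee\otimes N)=0$ for each generator $y$ of $\mathcal T_W$, by (S4); the class of $t$ with $\operatorname{Hom}(t[k],N)=0$ for all $k$ is localizing, which gives (iii). By (b), $L_WN$ and its shifts satisfy (ii), hence (iii). Now let $N$ satisfy (iii). In the exact sequence
\[
\operatorname{Hom}(\Gamma_WN,L_WN[-1])\to\operatorname{Hom}(\Gamma_WN,\Gamma_WN)\to\operatorname{Hom}(\Gamma_WN,N)
\]
both outer terms vanish, so $\Gamma_WN=0$.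

(d) If $l'$ is $W$-local, then $\operatorname{Hom}(t[1],l')=\operatorname{Hom}(t,l')=0$, so $\operatorname{Hom}(l,l')\to\operatorname{Hom}(N,l')$ is bijective. The triangle $\Gamma_WN\to N\to L_WN\to$ has the same form, so $l$ and $L_WN$ solve the same universal problem.

(e) If $\lambda_Wf=0$, then $f$ factors through $\gamma_W$. If $f$ factors through $t\in\mathcal T_W$, then so does $\lambda_Wf$, and $\operatorname{Hom}(t,L_WN)=0$.
\end{proof}

Two consequences are used repeatedly. By criterion (ii), a $W$-local object is $W'$-local for every Thomason subset $W'\subseteq W$. By (b) and \eqref{eq:Z},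
\begin{equation}\label{eq:kill}
y\in\mathcal P\quad\Longrightarrow\quad y\otimes\mathbf 1_{\mathcal P}=0 .
\end{equation}

\begin{lemma}\label{lem:products}
Let $W_1,W_2$ be Thomason subsets.
\begin{enumerate}
\item[(a)] If $t_1\in\mathcal T_{W_1}$ and $t_2\in\mathcal T_{W_2}$, then $t_1\otimes t_2\in\mathcal T_{W_1\cap W_2}$.
\item[(b)] $L_{W_1}\mathbf 1\otimes L_{W_2}\mathbf 1\cong L_{W_1\cup W_2}\mathbf 1$ under $\mathbf 1$.
\item[(c)] If $W_1\subseteq W_2$, then $L_{W_1}L_{W_2}\cong L_{W_2}$, and there is a unique map $L_{W_1}\mathbf 1\to L_{W_2}\mathbf 1$ under $\mathbf 1$.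
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For compact generators $t_1,t_2$ this is (S2). As in Lemma~\ref{lem:local}(a), extend it first to all $t_2$ with $t_1$ a fixed generator, and then to all $t_1$ with $t_2$ fixed.

(b) Put $l=L_{W_1}\mathbf 1\otimes L_{W_2}\mathbf 1$ and $W=W_1\cup W_2$. The map $\mathbf 1\to l$ is the composite $\mathbf 1\to L_{W_1}\mathbf 1\to l$, whose two factors have fibers $\Gamma_{W_1}\mathbf 1$ and $L_{W_1}\mathbf 1\otimes\Gamma_{W_2}\mathbf 1$. Both lie in $\mathcal T_W$, so by the octahedral axiom the fiber of $\mathbf 1\to l$ does too. By Lemma~\ref{lem:local}(d) it remains to show that $l$ is $W$-local. The set $W$ is the directed union of the sets $\operatorname{Supp}(z_1\oplus z_2)$ with $\operatorname{Supp}z_i\subseteq W_i$. If $\operatorname{Supp}y\subseteq W$, then Lemma~\ref{lem:compact} and (S3) give $y\in\langle z_1\oplus z_2\rangle$ for some such $z_1,z_2$. The compact objects that annihilate $l$ form an ideal containing $z_1$ and $z_2$, so $y\otimes l=0$.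

(c) The first claim is (b). The second is Lemma~\ref{lem:local}(d), since $L_{W_2}\mathbf 1$ is $W_1$-local.
\end{proof}

\begin{lemma}\label{lem:directed}
Let $W=\bigcup_iW_i$ be a directed union of Thomason subsets and let $f\colon x\to N$ be a map with $x$ compact. If $\lambda_Wf=0$, then $\lambda_{W_i}f=0$ for some $i$.
\end{lemma}

\begin{proof}
The maps of Lemma~\ref{lem:products}(c) are compatible because they are unique, so we may define $F(t)=\varinjlim_i\operatorname{Hom}(x,L_{W_i}t)$ for $t\in\mathcal T$. The functor $F$ sends triangles to exact sequences, since filtered colimits are exact, and it preserves coproducts, since $x$ is compact. So the class of $t$ with $F(t[k])=0$ for all $k$ is localizing. It contains each compact $y$ with $\operatorname{Supp}y\subseteq W$: by Lemma~\ref{lem:compact} we have $\operatorname{Supp}y\subseteq W_i$ for some $i$, and then $L_{W_j}y=0$ whenever $W_j\supseteq W_i$. Hence $F(\Gamma_WN)=0$. Write $f=\gamma_Wg$ with $g\colon x\to\Gamma_WN$. The class of $g$ in $F(\Gamma_WN)$ is zero, so $\lambda_{W_i}g=0$ for some $i$, and $\lambda_{W_i}f=L_{W_i}(\gamma_W)\,\lambda_{W_i}g=0$.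
\end{proof}

\begin{example}\label{ex:compact}
For compact $x$ we have $\operatorname{supp}x=\operatorname{Supp}x$, so by (S3) support detects the vanishing of compact objects. If $\mathcal P\notin\operatorname{Supp}x$, then $x_{\mathcal P}=0$ by \eqref{eq:kill}. Conversely, let $\mathcal P\in\operatorname{Supp}x$ and suppose $\Gamma_Vx_{\mathcal P}=0$ with $\mathcal P\in V$. Choose a compact $y$ with $\mathcal P\in\operatorname{Supp}y\subseteq V$ and put $w=y\otimes x$. Then $w_{\mathcal P}=y\otimes x_{\mathcal P}=0$, so $w\cong\Gamma_{Z(\mathcal P)}w$ is a compact object of $\mathcal T_{Z(\mathcal P)}$. It therefore lies in the thick subcategory generated by the compact objects with support in $Z(\mathcal P)$, which these objects already form. So $\operatorname{Supp}w\subseteq Z(\mathcal P)$, although $\mathcal P\in\operatorname{Supp}y\cap\operatorname{Supp}x=\operatorname{Supp}w$.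
\end{example}

\section{The derived category of a commutative ring}\label{sec:DR}

Let $R$ be a commutative ring. The category $D(R)$ is rigidly compactly generated and $D(R)^c=D^{\mathrm{perf}}(R)$. By \cite{Thomason97} and \cite[Cor.~5.6]{Balmer05}, the map
\[
\operatorname{Spec}R\to\operatorname{Spc}D^{\mathrm{perf}}(R),\qquad\mathfrak p\mapsto\mathcal P_{\mathfrak p}=\{x:x\otimes R_{\mathfrak p}=0\},
\]
is a homeomorphism, and it matches $\operatorname{Supp}x$ with $\{\mathfrak p:x\otimes R_{\mathfrak p}\neq0\}$. For $s\in R$, the perfect complex $\operatorname{cone}(s)=\operatorname{cone}(s\colon R\to R)$ has support $V(s)$. The map reverses inclusions: if $\mathfrak q\subseteq\mathfrak p$ then $\mathcal P_{\mathfrak p}\subseteq\mathcal P_{\mathfrak q}$, and if $s\in\mathfrak q\setminus\mathfrak p$ then $\operatorname{cone}(s)\in\mathcal P_{\mathfrak p}\setminus\mathcal P_{\mathfrak q}$. We identify the two spaces. Then $Z(\mathcal P_{\mathfrak p})=\{\mathfrak q:\mathfrak q\not\subseteq\mathfrak p\}$. A quasi-compact open subset of $\operatorname{Spec}R$ is a finite union of sets $D(a)$, so the Thomason subsets are the unions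 of sets $V(a_1,\dots,a_n)$.

A complex $F$ is \emph{K-flat} if $F\otimes_R-$ preserves acyclic complexes; the ordinary tensor product with $F$ then computes the derived one. Bounded complexes of flat modules are K-flat, and so are filtered colimits of K-flat complexes. Cohomology and tensor products commute with filtered colimits. A chain map $R\to E$ is an element of $E^0$ killed by the differential, and it is null-homotopic exactly when its class in $H^0(E)$ is zero.

\begin{lemma}\label{lem:stalk}
Let $\mathfrak p\in\operatorname{Spec}R$.
\begin{enumerate}
\item[(a)] If $E\in D(R)$ satisfies $\operatorname{cone}(s)\otimes E=0$ for all $s\notin\mathfrak p$, then $E\cong E\otimes R_{\mathfrak p}$.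
\item[(b)] $L_{Z(\mathcal P_{\mathfrak p})}R\cong R_{\mathfrak p}$. So the stalk $M_{\mathcal P_{\mathfrak p}}$ is the usual localization $M_{\mathfrak p}=M\otimes R_{\mathfrak p}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each $s\notin\mathfrak p$ acts invertibly on $H^*(E)$, so $H^*(E)\to H^*(E)_{\mathfrak p}=H^*(E\otimes R_{\mathfrak p})$ is bijective.

(b) Put $Z=Z(\mathcal P_{\mathfrak p})$. The compact generators $y$ of $D(R)_Z$ satisfy $y\otimes R_{\mathfrak p}=0$ because $\mathfrak p\notin Z$. So $R_{\mathfrak p}$ is $Z$-local and $R_{\mathfrak p}\cong L_ZR\otimes R_{\mathfrak p}$. If $s\notin\mathfrak p$, then $\operatorname{cone}(s)\otimes L_ZR=0$ by \eqref{eq:kill}, and (a) gives $L_ZR\cong L_ZR\otimes R_{\mathfrak p}$.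
\end{proof}

For a sequence $\mathbf a=a_1,\dots,a_n$ in $R$, let
\[
K(\mathbf a)=(R\to R_{a_1})\otimes\dots\otimes(R\to R_{a_n}),
\]
each factor in degrees $0,1$. Its term in degree $0$ is $R$. Let $C(\mathbf a)=K(\mathbf a)^{\ge1}[1]$, where $K(\mathbf a)^{\geq 1}$ is the subcomplex of terms in positive degrees. Up to sign, $C(\mathbf a)$ is the \v{C}ech complex of the cover of $\operatorname{Spec}R\setminus V(\mathbf a)$ by the sets $D(a_i)$; its terms are sums of modules $R_u$ with $u$ a nonempty product of elements $a_i$. The exact sequence $0\to K(\mathbf a)^{\ge1}\to K(\mathbf a)\to R\to0$ gives a triangle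
\begin{equation}\label{eq:cech}
K(\mathbf a)\longrightarrow R\longrightarrow C(\mathbf a)\longrightarrow .
\end{equation}

\begin{lemma}\label{lem:cech}
Let $\mathbf a=a_1,\dots,a_n$ be a sequence in $R$ and let $E\in D(R)$.
\begin{enumerate}
\item[(a)] If $E_{\mathfrak q}=0$ for all $\mathfrak q\notin V(\mathbf a)$, then $E\otimes C(\mathbf a)=0$.
\item[(b)] $\Gamma_{V(\mathbf a)}R\cong K(\mathbf a)$ and $L_{V(\mathbf a)}R\cong C(\mathbf a)$.
\item[(c)] If $K(\mathbf a)\otimes E=0$ and $E_{\mathfrak q}=0$ for all $\mathfrak q\notin V(\mathbf a)$, then $E=0$.
\end{enumerate}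
\end{lemma}

\begin{proof}
(a) Let $u$ be a nonempty product of elements $a_i$. The $R_u$-module $H^*(E\otimes R_u)=H^*(E)_u$ has localizations $H^*(E)_{\mathfrak q}$ at primes $\mathfrak q\not\ni u$. Such primes are not in $V(\mathbf a)$, so all these localizations vanish and $E\otimes R_u=0$. Since $C(\mathbf a)$ is bounded, induction on the number of its terms gives the claim.

(b) We apply Lemma~\ref{lem:local}(d) to \eqref{eq:cech}. By (a), perfect complexes with support in $V(\mathbf a)$ annihilate $C(\mathbf a)$, so $C(\mathbf a)$ is $V(\mathbf a)$-local. The complex $R\to R_a$ is the colimit over $j$ of the complexes $R\xrightarrow{a^j}R$, along the maps given by $1$ in degree $0$ and $a$ in degree $1$. So $K(\mathbf a)=\varinjlim_jK_j$, where $K_j=\bigotimes_i(R\xrightarrow{a_i^j}R)$ is perfect with support in $V(\mathbf a)$. The exact sequence $0\to\bigoplus_jK_j\to\bigoplus_jK_j\to\varinjlim_jK_j\to0$, whose first map is the identity minus the transition maps, shows that $K(\mathbf a)\in D(R)_{V(\mathbf a)}$.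

(c) By \eqref{eq:cech} and (a), $E\cong E\otimes C(\mathbf a)=0$.
\end{proof}

A Thomason subset containing $\mathfrak p$ contains some $V(\mathbf a)$ with $a_1,\dots,a_n\in\mathfrak p$, and locality passes to smaller Thomason subsets. Hence
\begin{equation}\label{eq:suppDR}
\mathfrak p\in\operatorname{supp}M\iff K(\mathbf a)\otimes M_{\mathfrak p}\neq0\ \text{ for every finite sequence $\mathbf a$ in $\mathfrak p$.}
\end{equation}
We include the short proofs of the two known cases, because they show what a counterexample has to avoid.

\begin{proposition}\label{prop:known}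
Let $0\neq M\in D(R)$.
\begin{enumerate}
\item[(a)] If $H^i(M)=0$ for $i\ll0$, then $\operatorname{supp}M\neq\emptyset$.
\item[(b)] Every minimal element of the nonempty set $\{\mathfrak p:M_{\mathfrak p}\neq0\}$ lies in $\operatorname{supp}M$. So $\operatorname{supp}M\neq\emptyset$ if the primes of $R$ satisfy the descending chain condition.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) After a shift, $H^i(M)=0$ for $i<0$ and there is $0\neq m\in H^0(M)$. Let $\mathfrak p$ be minimal among the primes containing $\operatorname{ann}(m)$. Then $m/1\neq0$ in $H^0(M_{\mathfrak p})$. Also $\mathfrak pR_{\mathfrak p}$ is the only prime of $R_{\mathfrak p}$ containing $\operatorname{ann}(m)R_{\mathfrak p}$, hence its radical, so every $a\in\mathfrak p$ has a power that kills $m/1$. Represent $M_{\mathfrak p}$ by a complex $E$ concentrated in degrees $\ge0$, so that $H^0(E)=\ker(d)\subseteq E^0$. For a sequence $\mathbf a$ in $\mathfrak p$, the complex $K(\mathbf a)\otimes E$ is concentrated in degrees $\ge0$, and its $H^0$ consists of the $e\in E^0$ with $de=0$ whose image in each $(E^0)_{a_i}$ is zero. The element $m/1$ is of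 this kind. By \eqref{eq:suppDR}, $\mathfrak p\in\operatorname{supp}M$.

(b) Let $\mathfrak p$ be minimal and let $\mathbf a$ be a sequence in $\mathfrak p$. The primes of $R_{\mathfrak p}$ outside $V(\mathbf a)$ come from primes $\mathfrak q\subsetneq\mathfrak p$, and $M_{\mathfrak q}=0$ for these. If $K(\mathbf a)\otimes M_{\mathfrak p}=0$, then Lemma~\ref{lem:cech}(c) over the ring $R_{\mathfrak p}$ gives $M_{\mathfrak p}=0$, which is false.
\end{proof}

So a nonzero complex with empty support has cohomology in arbitrarily negative degrees, and below every prime at which it is nonzero there is a strictly smaller prime at which it is still nonzero.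

\section{One pair of elements}\label{sec:pair}

To make a support empty we may choose a different Thomason subset for each prime. The cheapest choice uses only two.

\begin{lemma}\label{lem:criterion}
Let $V\subseteq\operatorname{Spec}R$ be Thomason and let $M\in D(R)$. If $\Gamma_VM=0$ and $M_{\mathfrak p}=0$ for all $\mathfrak p\notin V$, then $\operatorname{supp}M=\emptyset$.
\end{lemma}

\begin{proof}
If $\mathfrak p\in V$, then $\Gamma_VM_{\mathfrak p}=R_{\mathfrak p}\otimes\Gamma_VM=0$. If $\mathfrak p\notin V$, test with the Thomason subset $\operatorname{Spec}R$.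
\end{proof}

Such an $M$ is determined by its restriction to the complement of $V$, yet vanishes at each point of that complement. For $V=V(\mathbf a)$ this forces $M=0$ by Lemma~\ref{lem:cech}(c), and finite unions give nothing more, since $V(\mathbf a)\cup V(\mathbf b)=V(a_ib_j:i,j)$. For \emph{maps} the situation is different: a map from $R$ to a $V(\mathbf a)$-local complex $E$ can vanish at every prime outside $V(\mathbf a)$ without being zero. One element $a$ is not enough for this, because then $E\cong E\otimes R_a$, and an element of the $R_a$-module $H^0(E)$ that vanishes at all primes of $R_a$ is zero. With two elements, the complement $D(x)\cup D(y)$ can have higher cohomology, and a class in $H^1$ of the \v{C}ech complex is such a map.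

For $x,y\in R$ let $D=D_{x,y}$ be the complex of flat modules
\[
D=\bigl(R_x\oplus R_y\xrightarrow{\ (a,b)\mapsto b-a\ }R_{xy}\bigr)\quad\text{in degrees }-1,0,
\]
and let $c\colon R\to D$ be the chain map with $c(1)=\frac1{xy}\in D^0$.

\begin{lemma}\label{lem:pair}
\begin{enumerate}
\item[(a)] $D\cong L_{V(x,y)}R[1]$; in particular $D$ is $V(x,y)$-local.
\item[(b)] If $\mathfrak p\notin V(x,y)$, then $D\otimes R_{\mathfrak p}\cong R_{\mathfrak p}[1]$ in $D(R)$, and $c\otimes R_{\mathfrak p}$ is null-homotopic as a map of complexes of $R_{\mathfrak p}$-modules.
\item[(c)] $c\otimes c\colon R\to D\otimes D$ is null-homotopic.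
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The differential of $K(x,y)$ from degree $1$ to degree $2$ is $(a,b)\mapsto b-a$. So $D=K(x,y)^{\ge1}[2]=C(x,y)[1]$, and Lemma~\ref{lem:cech}(b) applies.

(b) Put $A=R_{\mathfrak p}$. If $x\notin\mathfrak p$, then $D\otimes A$ is $A\oplus A_y\to A_y$, $(a,b)\mapsto b-a$. This map is surjective with kernel $\{(a,a/1)\}\cong A$. If $y\notin\mathfrak p$, exchange the roles of the two summands. In both cases $H^{-1}(D\otimes A)\cong A$ and $H^0(D\otimes A)=0$, and the latter makes $c\otimes A$ null-homotopic.

(c) The degree $0$ term of $D\otimes D$ is $R_{xy}\otimes R_{xy}=R_{xy}$. The degree $-1$ term has the summand $R_x\otimes R_{xy}=R_{xy}$, on which the differential is $-1$. So $H^0(D\otimes D)=0$.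
\end{proof}

\begin{example}\label{ex:pair}
Let $R=k[x,y]$ with $k\neq0$. The Laurent monomials $x^iy^j$ form a $k$-basis of $R_{xy}$; those with $j\ge0$ span $R_x$ and those with $i\ge0$ span $R_y$. So $H^0(D)=R_{xy}/(R_x+R_y)$ has the basis $x^iy^j$ with $i,j\le-1$, and $c\neq0$ in $D(R)$. Over $R_x$, the element $\frac1{xy}$ is the boundary of $(0,\frac1{xy})\in R_x\oplus R_{xy}$; over $R_y$ it is the boundary of $(-\frac1{xy},0)\in R_{xy}\oplus R_y$. These are null-homotopies of $c$ on $D(x)$ and on $D(y)$, and $c\neq0$ means that no choice of them comes from a global one. Thus $c$ is a nonzero map killed at every prime by one of the two tests of Lemma~\ref{lem:criterion}: by $\Gamma_{V(x,y)}$ at the primes in $V(x,y)$, and by localization at the others.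
\end{example}

The target $D$ still has nonzero stalks $R_{\mathfrak p}[1]$ outside $V(x,y)$. To turn the map into an object, we take a colimit along maps of this kind. Localization commutes with the colimit, so outside $V$ we will see a colimit of zero maps, which is zero; globally the element $1$ survives as long as no finite composite kills it. Repeating the same map, $R\to D\to D\otimes D\to\cdots$, fails at the second step by Lemma~\ref{lem:pair}(c). So each step needs a new pair. For two pairs of variables, $R=k[x_1,y_1,x_2,y_2]$, the module $H^0(D_{x_1,y_1}\otimes D_{x_2,y_2})$ is the quotient of the Laurent polynomial ring by the span of the monomials in which some exponent is nonnegative, and the class of $1/x_1y_1x_2y_2$ is nonzero. Condition \eqref{eq:MC} says that the same holds for $n$ pairs, for every $n$.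

\section{The colimit along infinitely many pairs}\label{sec:telescope}

Let $x_1,y_1,x_2,y_2,\dots\in R$. Put $D_n=D_{x_n,y_n}$ with its map $c_n\colon R\to D_n$, put $V_n=V(x_n,y_n)$ and $\mathbf V=\bigcup_nV_n$, a Thomason subset. Define
\[
N_0=R,\qquad N_n=D_1\otimes\dots\otimes D_n,\qquad\theta_n=\operatorname{id}\otimes c_n\colon N_{n-1}\to N_{n-1}\otimes D_n=N_n,
\]
and let $M$ be the colimit of complexes
\[
M=\varinjlim\bigl(N_0\xrightarrow{\theta_1}N_1\xrightarrow{\theta_2}N_2\to\cdots\bigr).
\]
Each $N_n$ is a bounded complex of flat modules, so $M$ is K-flat and all tensor products below may be formed with these complexes. Let $e_n\in H^0(N_n)$ be the image of $1\in H^0(N_0)=R$.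

\begin{lemma}\label{lem:en}
Fix $n\ge1$. Then $e_n\neq0$ if and only if \eqref{eq:MC} holds for this $n$ and all $t\ge0$.
\end{lemma}

\begin{proof}
Put $w=x_1y_1\cdots x_ny_n$. Let $z$ run through the $2n$ entries of the list $x_1,y_1,\dots,x_n,y_n$, and let $w/z$ be the product of the other entries. The complex $N_n$ lives in degrees $-n,\dots,0$, and $N_n^0=R_{x_1y_1}\otimes\dots\otimes R_{x_ny_n}=R_w$. A summand of $N_n^{-1}$ arises by replacing one factor $R_{x_iy_i}$ by $R_{x_i}$ or $R_{y_i}$, so $N_n^{-1}=\bigoplus_zR_{w/z}$, and the differential is, up to sign, the localization map on each summand. Hence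
\[
H^0(N_n)=R_w\Big/\sum_z\operatorname{im}(R_{w/z}\to R_w),
\]
and $e_n$ is the class of $1/w$.

Suppose $e_n=0$. Choosing a common exponent $t\ge1$ for the denominators, we get $a_z\in R$ with
\[
\frac1w=\sum_z\frac{a_z}{(w/z)^t}=\sum_z\frac{a_zz^t}{w^t}\quad\text{in }R_w .
\]
So $w^{s+t-1}=\sum_za_zw^sz^t$ in $R$ for some $s\ge0$. Since $w^sz^t=(w/z)^sz^{s+t}$, the element $w^T$ with $T=s+t-1\ge0$ lies in the ideal generated by the $z^{T+1}$, and \eqref{eq:MC} fails. Conversely, if $w^T=\sum_zb_zz^{T+1}$, then $1/w=\sum_zb_z/(w/z)^{T+1}$ in $R_w$, so $e_n=0$.
\end{proof}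

\begin{proof}[Proof of Theorem~\ref{thm:A}, parts \textup{(1)--(3)}]
(1) The complexes $N_n$ vanish in positive degrees, so $M$ does. An element of a filtered colimit is zero only if it becomes zero at a finite stage. By Lemma~\ref{lem:en} all $e_n$ are nonzero, so the image of $1$ in $H^0(M)=\varinjlim H^0(N_n)$ is nonzero. This is the only place where \eqref{eq:MC} is used.

(2) We verify the two hypotheses of Lemma~\ref{lem:criterion} for $\mathbf V$.

\emph{$M$ is $\mathbf V$-local.} By Lemmas~\ref{lem:pair}(a) and~\ref{lem:products}(b), $N_m\cong L_{V_1\cup\dots\cup V_m}R[m]$. No single $N_m$ need be $\mathbf V$-local, but each perfect complex sees only finitely many $V_n$. Indeed, let $z$ be perfect with $\operatorname{Supp}z\subseteq\mathbf V$. By Lemma~\ref{lem:compact}, $\operatorname{Supp}z\subseteq V_1\cup\dots\cup V_r$ for some $r$. Then $z\otimes N_m=0$ for $m\ge r$ by Lemma~\ref{lem:local}(b), so $H^*(z\otimes M)=\varinjlim H^*(z\otimes N_m)=0$. By Lemma~\ref{lem:local}(c), $\Gamma_{\mathbf V}M=0$.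

\emph{$M_{\mathfrak p}=0$ for $\mathfrak p\notin\mathbf V$.} Here $\mathfrak p\notin V_n$ for every $n$, so every $c_n\otimes R_{\mathfrak p}$ is null-homotopic by Lemma~\ref{lem:pair}(b). The map $\theta_n\otimes R_{\mathfrak p}$ is the tensor product over $R_{\mathfrak p}$ of the identity of $N_{n-1}\otimes R_{\mathfrak p}$ with $c_n\otimes R_{\mathfrak p}$, so it is null-homotopic too. Hence $H^*(M_{\mathfrak p})=\varinjlim H^*(N_n\otimes R_{\mathfrak p})$ is a colimit along zero maps and vanishes. In $D(R)$ the localized system reads
\[
R_{\mathfrak p}\xrightarrow{\,0\,}R_{\mathfrak p}[1]\xrightarrow{\,0\,}R_{\mathfrak p}[2]\xrightarrow{\,0\,}\cdots ;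
\]
the stalk of $N_n$ is never zero, but it escapes to degree $-\infty$.

(3) We have $M\otimes M=\varinjlim_{m,n}N_m\otimes N_n=\varinjlim_nN_n\otimes N_n$, with transition maps $\theta_n\otimes\theta_n$. Under the symmetry isomorphism $N_{n-1}\otimes D_n\otimes N_{n-1}\otimes D_n\cong N_{n-1}\otimes N_{n-1}\otimes D_n\otimes D_n$, the map $\theta_n\otimes\theta_n$ becomes $\operatorname{id}\otimes(c_n\otimes c_n)$, which is null-homotopic by Lemma~\ref{lem:pair}(c). So $H^*(M\otimes M)$ is a colimit along zero maps.
\end{proof}

In $D(R)$ the complex $M$ is still seen by its stalks at some primes of $\mathbf V$. Passing to $\mathbf V$-local objects keeps $M$ and removes these primes.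

\begin{proof}[Proof of Theorem~\ref{thm:A}, part \textup{(4)}]
Write $\mathcal T=D(R)$ and $L=L_{\mathbf V}$. We have shown that $M$ is nonzero and $\mathbf V$-local.

\emph{The tensor structure.} Since $\Gamma_{\mathbf V}$ is exact and preserves coproducts, $\mathcal T'$ is a triangulated subcategory of $\mathcal T$ closed under coproducts. If $B\in\mathcal T'$ and $A\in\mathcal T$, then $A\otimes B\in\mathcal T'$, and $B\cong LR\otimes B$. So $\otimes$ restricts to $\mathcal T'$, with unit $\mathbf 1'=LR$. Also $\operatorname{hom}(A,B)\in\mathcal T'$, because $\operatorname{Hom}(t,\operatorname{hom}(A,B))=\operatorname{Hom}(t\otimes A,B)=0$ for $t\in\mathcal T_{\mathbf V}$. So the structure is closed. The functor $L\colon\mathcal T\to\mathcal T'$ is left adjoint to the inclusion by Lemma~\ref{lem:local}(d), and it is a tensor functor because $LR\otimes LR\cong LR$.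

\emph{Compact and rigid objects.} For $x$ perfect and $B\in\mathcal T'$ we have $\operatorname{Hom}(Lx,B)=\operatorname{Hom}(x,B)$. Hence the objects $Lx$ are compact in $\mathcal T'$ and generate it, and $\mathcal T'^c$ is the thick subcategory that they generate \cite{Neeman92}. Rigidity of $x$ is witnessed by an evaluation $x^\vee\otimes x\to R$ and a coevaluation $R\to x\otimes x^\vee$ satisfying the triangle identities; the tensor functor $L$ preserves these data, so $Lx$ is rigid in $\mathcal T'$. The rigid objects form a thick subcategory, since $\operatorname{hom}(y,\mathbf 1')\otimes B\to\operatorname{hom}(y,B)$ is a natural map between exact functors of $y$. So compact objects of $\mathcal T'$ are rigid. Conversely, if $y$ is rigid, then $\operatorname{Hom}(y,-)=\operatorname{Hom}(\mathbf 1',y^\vee\otimes-)$ preserves coproducts because $\mathbf 1'$ is compact. Thus $\mathcal T'$ is rigidly compactly generated, and Section~\ref{sec:prelim} applies to it.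

\emph{Stalks.} Let $\mathcal Q\in\operatorname{Spc}\mathcal T'^c$. Since $L$ is an exact tensor functor, $\{x\in D^{\mathrm{perf}}(R):Lx\in\mathcal Q\}$ is a prime ideal, so it equals $\mathcal P_{\mathfrak p}$ for some $\mathfrak p\in\operatorname{Spec}R$. The perfect complex $\kappa_n=\operatorname{cone}(x_n)\otimes\operatorname{cone}(y_n)$ has support $V_n\subseteq\mathbf V$, so $L\kappa_n=0\in\mathcal Q$. Hence $\kappa_n\in\mathcal P_{\mathfrak p}$, that is, $\mathfrak p\notin V_n$. This holds for all $n$, so $\mathfrak p\notin\mathbf V$ and $M_{\mathfrak p}=0$ by the proof of (2). If $s\notin\mathfrak p$, then $\operatorname{cone}(s)\in\mathcal P_{\mathfrak p}$, so $L\operatorname{cone}(s)\in\mathcal Q$, and \eqref{eq:kill} in $\mathcal T'$ gives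
\[
\operatorname{cone}(s)\otimes\mathbf 1'_{\mathcal Q}\cong L\operatorname{cone}(s)\otimes\mathbf 1'_{\mathcal Q}=0 .
\]
By Lemma~\ref{lem:stalk}(a), $\mathbf 1'_{\mathcal Q}\cong\mathbf 1'_{\mathcal Q}\otimes R_{\mathfrak p}$. Therefore $M_{\mathcal Q}=\mathbf 1'_{\mathcal Q}\otimes M\cong\mathbf 1'_{\mathcal Q}\otimes M_{\mathfrak p}=0$.
\end{proof}

\begin{remark}
By Neeman's localization theorem \cite{Neeman92}, $\mathcal T'^c$ is the idempotent completion of the quotient of $D^{\mathrm{perf}}(R)$ by $\{x:\operatorname{Supp}x\subseteq\mathbf V\}$, and by \cite[Prop.~3.11, Cor.~3.14]{Balmer05} the assignment $\mathcal Q\mapsto\mathfrak p$ is then a bijection from $\operatorname{Spc}\mathcal T'^c$ onto $\operatorname{Spec}R\setminus\mathbf V$. The proof above does not need this.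
\end{remark}

Condition \eqref{eq:MC} passes from polynomial rings to regular sequences by base change.

\begin{proposition}\label{prop:regular}
Condition \eqref{eq:MC} holds if every finite initial segment of $x_1,y_1,x_2,y_2,\dots$ is a regular sequence generating a proper ideal. Hence $D(R)$ is not supportive for every commutative ring $R$ that admits an infinite regular sequence all of whose finite initial segments generate proper ideals.
\end{proposition}

\begin{proof}
Let $z_1,\dots,z_r$ be an initial segment and let $T\ge0$. Make $R$ an algebra over $P=\mathbb Z[Z_1,\dots,Z_r]$ by $Z_i\mapsto z_i$, and put $\Lambda=P/(Z_1,\dots,Z_r)$. The Koszul complex on $Z_1,\dots,Z_r$ is a free resolution of $\Lambda$ over $P$. Tensoring it with $R$ gives the Koszul complex on $z_1,\dots,z_r$, which has no homology in positive degrees because the sequence is regular. So $\operatorname{Tor}^P_i(R,\Lambda)=0$ for $i>0$.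

The module $Q=P/(Z_1^{T+1},\dots,Z_r^{T+1})$ is free over $\mathbb Z$ on the monomials with all exponents at most $T$. The monomial $(Z_1\cdots Z_r)^T$ is killed in $Q$ by each $Z_i$, so $1\mapsto(Z_1\cdots Z_r)^T$ defines an injective map $\Lambda\to Q$. Its cokernel $Q'$ is free over $\mathbb Z$ on the remaining monomials. List these by decreasing total degree. The span of the first $j$ is a $P$-submodule of $Q'$, since $Z_i$ raises the degree, and successive quotients are isomorphic to $\Lambda$. Induction along this filtration gives $\operatorname{Tor}_1^P(R,Q')=0$. Hence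
\[
R/(z_1,\dots,z_r)\to R/(z_1^{T+1},\dots,z_r^{T+1}),\qquad1\mapsto(z_1\cdots z_r)^T,
\]
is injective. Its source is nonzero, so $(z_1\cdots z_r)^T\notin(z_1^{T+1},\dots,z_r^{T+1})$. Take $r=2n$.
\end{proof}

\begin{example}\label{ex:local}
Let $k$ be a field and $R=k[x_1,x_2,\dots]_{(x_1,x_2,\dots)}$, a local domain. The quotient $R/(x_1,\dots,x_r)$ is the corresponding local domain in the remaining variables, in which $x_{r+1}\neq0$. So the variables form a sequence as in Proposition~\ref{prop:regular}, and $D(R)$ is not supportive.
\end{example}

\section{Tensor nilpotence}\label{sec:nilp}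

The map $c\colon R\to D$ of Example~\ref{ex:pair} satisfies condition (ii) of Theorem~\ref{thm:B} with $m=1$, it is nonzero, and $c\otimes c=0$. The theorem says that nilpotence is forced. The model for the proof is the fact that a non-nilpotent element $f$ of a commutative ring lies outside some prime: an ideal maximal among those containing no power of $f$ is prime. Here Thomason subsets $W$ replace ideals, and ``$c^{\otimes n}$ factors through an object of $\mathcal T_W$'' replaces ``$f^n\in I$''.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If (i) holds, take $V=\operatorname{Spc}\mathcal T^c$ and $m=n$ in (ii). Now assume (ii) and suppose that no $c^{\otimes n}$ vanishes. Let $\mathcal F$ be the set of Thomason subsets $W$ such that, for some $n\ge1$, the composite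
\[
x^{\otimes n}\xrightarrow{\ c^{\otimes n}\ }N^{\otimes n}\xrightarrow{\ \lambda_W\ }L_W(N^{\otimes n})
\]
is zero; by Lemma~\ref{lem:local}(e), equivalently, $c^{\otimes n}$ factors through an object of $\mathcal T_W$.

\emph{Step 1: properties of $\mathcal F$.} The whole space lies in $\mathcal F$, because $\mathcal T_{\operatorname{Spc}\mathcal T^c}=\mathcal T$. The empty set does not, because $\mathcal T_\emptyset=0$ by (S3) and no power of $c$ vanishes. If $W_1,W_2\in\mathcal F$, then $W_1\cap W_2\in\mathcal F$: if $c^{\otimes a}$ factors through $t_1\in\mathcal T_{W_1}$ and $c^{\otimes b}$ through $t_2\in\mathcal T_{W_2}$, then $c^{\otimes(a+b)}$ factors through $t_1\otimes t_2$, which lies in $\mathcal T_{W_1\cap W_2}$ by Lemma~\ref{lem:products}(a). Finally, if a directed union $\bigcup_iW_i$ lies in $\mathcal F$, then some $W_i$ does, by Lemma~\ref{lem:directed} applied to the compact object $x^{\otimes n}$. This is where the compactness of $x$ is used.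

\emph{Step 2: a maximal set outside $\mathcal F$ is $Z(\mathcal P)$.} The Thomason subsets outside $\mathcal F$ include $\emptyset$ and are closed under unions of nonempty chains. By Zorn's lemma there is a maximal one, $Z$. Let $W_1,W_2$ be Thomason subsets not contained in $Z$. By maximality $Z\cup W_1$ and $Z\cup W_2$ lie in $\mathcal F$, so their intersection $Z\cup(W_1\cap W_2)$ does, and therefore $W_1\cap W_2\not\subseteq Z$. Let $\mathcal P=\{y\in\mathcal T^c:\operatorname{Supp}y\subseteq Z\}$. This is an ideal, and it is proper since $Z\neq\operatorname{Spc}\mathcal T^c=\operatorname{Supp}\mathbf 1$. If $y,z\notin\mathcal P$, then $\operatorname{Supp}(y\otimes z)=\operatorname{Supp}y\cap\operatorname{Supp}z\not\subseteq Z$. So $\mathcal P$ is prime. As $Z$ is Thomason, $Z=\bigcup_{y\in\mathcal P}\operatorname{Supp}y=Z(\mathcal P)$ by \eqref{eq:Z}, and $L_Z\mathbf 1=\mathbf 1_{\mathcal P}$.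

\emph{Step 3: the hypothesis at $\mathcal P$.} Choose $V\ni\mathcal P$ and $m$ as in (ii). The hypothesis controls only the $V$-torsion part of the stalk; maximality of $Z$ controls the rest. Indeed $\mathcal P\notin Z$, so $Z\cup V$ strictly contains $Z$ and lies in $\mathcal F$. So for some $n$, the map $u=\lambda_Z\,c^{\otimes n}\colon x^{\otimes n}\to L_Z(N^{\otimes n})$ becomes zero after composition with
\[
\lambda_V\colon L_Z(N^{\otimes n})\to L_VL_Z(N^{\otimes n})\cong L_{Z\cup V}(N^{\otimes n}),
\]
where we use Lemma~\ref{lem:products}(b). Put $G=\Gamma_VL_Z(N^{\otimes n})=\Gamma_V\mathbf 1\otimes\mathbf 1_{\mathcal P}\otimes N^{\otimes n}$. Then $u=\gamma_V\tilde u$ for some $\tilde u\colon x^{\otimes n}\to G$. The map $\lambda_Z\,c^{\otimes(n+m)}$ equals $u\otimes c^{\otimes m}$, which is the composite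
\[
x^{\otimes n}\otimes x^{\otimes m}\xrightarrow{\tilde u\otimes\operatorname{id}}G\otimes x^{\otimes m}\xrightarrow{\operatorname{id}\otimes c^{\otimes m}}G\otimes N^{\otimes m}\xrightarrow{\gamma_V\otimes\operatorname{id}}L_Z(N^{\otimes n})\otimes N^{\otimes m}.
\]
Up to the order of the factors, the middle map is $N^{\otimes n}\otimes(\Gamma_V\mathbf 1\otimes\mathbf 1_{\mathcal P}\otimes c^{\otimes m})=0$. So $Z\in\mathcal F$, a contradiction. This proves that (ii) implies (i).

(a) If $\mathcal P\notin\operatorname{supp}N$, there is $V\ni\mathcal P$ with $\Gamma_V\mathbf 1\otimes\mathbf 1_{\mathcal P}\otimes N=0$. Then $\Gamma_V\mathbf 1\otimes\mathbf 1_{\mathcal P}\otimes c$ has target zero, so (ii) holds with $m=1$.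

(b) The support of $0$ is empty. Let $\operatorname{supp}A=\emptyset$. Since $\mathbf 1$ is compact, (a) gives $\eta^{\otimes n}=0$ for some $n$. The map $A\otimes\eta^{\otimes n}\colon A\to A^{\otimes(n+1)}$ is the composite of the maps $A\otimes\eta\otimes A^{\otimes j}$ for $j=0,\dots,n-1$, and each of these has the left inverse $\mu\otimes A^{\otimes j}$. So the zero map $A\to A^{\otimes(n+1)}$ has a left inverse, and $A=0$.
\end{proof}

\section{Chains of primes}\label{sec:chain}

In Proposition~\ref{prop:known}(b), a point of the support was found as a minimal prime at which $M$ is nonzero. Without a chain condition such a prime is not available by descent, and we produce a candidate in one step: the ideal of all compact objects that annihilate the stalk. If this ideal is prime, it lies in the support.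

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Suppose $M_{\mathcal P}\neq0$, and let $\mathcal J=\{y\in\mathcal T^c:y\otimes M_{\mathcal P}=0\}$. This is an ideal, it is proper because $\mathbf 1\notin\mathcal J$, and it contains $\mathcal P$ by \eqref{eq:kill}.

\emph{$\mathcal J$ is prime.} By (S3), $\mathcal J$ is the intersection of the primes containing it. There is at least one, since $\mathcal J$ is proper, and all of them contain $\mathcal P$, so they form a chain. If $y,z\notin\mathcal J$, choose primes of the chain with $y\notin\mathcal Q_1$ and $z\notin\mathcal Q_2$. The smaller of the two contains neither $y$ nor $z$, hence not $y\otimes z$, so $y\otimes z\notin\mathcal J$. This is the only use of the total order.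

\emph{$M_{\mathcal J}\cong M_{\mathcal P}$.} If $z$ is compact with $\operatorname{Supp}z\subseteq Z(\mathcal J)$, then $\mathcal J\notin\operatorname{Supp}z$ by \eqref{eq:Z}, that is, $z\in\mathcal J$, and $z\otimes M_{\mathcal P}=0$. By Lemma~\ref{lem:local}(c), $M_{\mathcal P}$ is $Z(\mathcal J)$-local. Since $\mathcal P\subseteq\mathcal J$, we have $Z(\mathcal P)\subseteq Z(\mathcal J)$, and Lemma~\ref{lem:products}(c) gives
\[
M_{\mathcal P}\cong L_{Z(\mathcal J)}M_{\mathcal P}=L_{Z(\mathcal J)}L_{Z(\mathcal P)}M\cong L_{Z(\mathcal J)}M=M_{\mathcal J}.
\]

\emph{The contradiction.} Since $\mathcal J\notin\operatorname{supp}M$, there is a Thomason subset $V\ni\mathcal J$ with $\Gamma_VM_{\mathcal J}=0$. Choose a compact $y$ with $\mathcal J\in\operatorname{Supp}y\subseteq V$. Then $y\otimes M_{\mathcal P}\cong y\otimes M_{\mathcal J}=0$ by Lemma~\ref{lem:local}(c), so $y\in\mathcal J$, which contradicts $\mathcal J\in\operatorname{Supp}y$. Hence $M_{\mathcal P}=0$.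

Now let $\mathcal T=D(R)$. The primes of $D^{\mathrm{perf}}(R)$ containing $\mathcal P_{\mathfrak m}$ correspond to the primes of $R$ contained in $\mathfrak m$. If these form a chain for each maximal $\mathfrak m$ and $\operatorname{supp}M=\emptyset$, then $H^*(M)_{\mathfrak m}=H^*(M_{\mathfrak m})=0$ for all $\mathfrak m$ by Lemma~\ref{lem:stalk}(b), so $M=0$. In a valuation domain all ideals form a chain, and the localizations of a Pr\"ufer domain at its maximal ideals are valuation domains.
\end{proof}

\begin{remark}
The total order cannot be omitted. For the local ring $R$ of Example~\ref{ex:local}, with maximal ideal $\mathfrak m$, the complex $M$ of Theorem~\ref{thm:A} has empty support and $M_{\mathfrak m}=M\neq0$. By the last two steps of the proof above, the ideal of perfect complexes annihilating $M$ is not prime.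
\end{remark}

\begin{thebibliography}{9}

\bibitem{Balmer05}
Balmer, \emph{The spectrum of prime ideals in tensor triangulated categories}, 2005.

\bibitem{Balmer07}
Balmer, \emph{Supports and filtrations\dots}, 2007.

\bibitem{Neeman92}
Neeman, localization theorem, 1992.

\bibitem{Sanders}
William T. Sanders, \emph{Support and vanishing for non-Noetherian rings and tensor triangulated categories}, arXiv:1710.10199 (2017).

\bibitem{Thomason97}
Thomason, 1997.

\end{thebibliography}
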